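\title{Modulo orientations of tree-connected graphs via electrical flows}

\begin{abstract}
Let $G$ be a graph with $k$ edge-disjoint spanning trees, and prescribe the out-degree of every vertex modulo $k$, subject only to the condition that the prescribed values sum to $|E(G)|$ modulo $k$. We prove a conjecture of Hasanvand: such an orientation exists, and one may in addition choose, for each vertex other than a given vertex $z_0$, whether it must have an outgoing edge or an incoming edge. We prove a stronger statement, which controls all edge cuts at once, and a converse, which characterizes the graphs with $k$ edge-disjoint spanning trees. The orientation comes from the point of least electrical energy in a coset of a lattice. Minimality bounds the current through an edge by $k$ times the probability that the edge lies in a weighted random spanning tree, and the conductances can be tuned to bring these probabilities arbitrarily close to values that are at most $1/k$.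
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and loopless, and multiple edges are allowed. Throughout, $G$ is a graph with vertex set $V$ and edge set $E$, $n=|V|\ge 2$, and $k$ is a positive integer. We write $d(v)$ for the degree of a vertex $v$ and, in an orientation of $G$, $d^+(v)$ and $d^-(v)$ for its out-degree and in-degree. Given $p:V\to\mathbb Z_k$, a \emph{$p$-orientation} of $G$ is an orientation with $d^+(v)\equiv p(v)\pmod k$ for every vertex $v$. Out-degrees sum to $|E|$, so a $p$-orientation can exist only if
\[
\sum_{v\in V}p(v)\equiv |E|\pmod k;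
\]
we call such a $p$ \emph{admissible}. A graph is \emph{$k$-tree-connected} if it contains $k$ edge-disjoint spanning trees.

How well connected must $G$ be to have a $p$-orientation for every admissible $p$, and how much freedom is then left? The freedom studied here is the following. Given $s(v)\in\{0,1\}$, consider the condition
\begin{equation}\label{eq:s}
s(v)\le d^+(v)\le d(v)-1+s(v).
\end{equation}
For $s(v)=1$ it says that some edge leaves $v$, and for $s(v)=0$ it says that some edge enters $v$.

\begin{example}\label{ex:tree}
Let $G$ be obtained from a tree by replacing each edge with $k$ parallel edges, and root the tree at a vertex $z_0$. Treat the vertices $v\ne z_0$ in order of decreasing distance from $z_0$. When $v$ is treated, only the $k$ edges to its parent are still unoriented at $v$, and we choose the number $j$ of them that leave $v$. Each of the sets $\{1,\dots,k\}$ and $\{0,\dots,k-1\}$ contains every residue modulo $k$, so we can achieve $d^+(v)\equiv p(v)$ with $j\ge1$ if $s(v)=1$ and with $j\le k-1$ if $s(v)=0$. The residue at $z_0$ is then correct because $p$ is admissible. Thus \eqref{eq:s} holds at every $v\neq z_0$. Moreover, if $s=1$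 at some child of $z_0$ then an edge enters $z_0$, and if $s=0$ at some child of $z_0$ then an edge leaves $z_0$.
\end{example}

In this example $k$ trees cannot be replaced by $k-1$: if two vertices $u,v$ are joined by $k-1$ edges and $p(u)=0$, then $d^+(u)=0$ is forced. With $k-1$ trees a $p$-orientation need not exist at all. The graph $K_4$ is the union of the paths $1234$ and $2413$; for $k=3$ the map $p\equiv0$ is admissible, and in a $p$-orientation every vertex would have out-degree $0$ or $3$, although two adjacent vertices cannot both be sinks or both be sources. The exception made for $z_0$ is also unavoidable, for a counting reason.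

\begin{proposition}\label{prop:constant}
Let $G$ have exactly $k(n-1)$ edges and let $s:V\to\{0,1\}$ be constant. Then there is an admissible $p$ for which no $p$-orientation satisfies \eqref{eq:s} at every vertex.
\end{proposition}

\begin{proof}
Here $|E|\equiv0\pmod k$. If $s\equiv1$, take $p\equiv0$, which is admissible. Every out-degree would be a positive multiple of $k$, so $|E|\ge kn$, which is false. If $s\equiv0$, take $p(v)\equiv d(v)$, which is admissible because $\sum_v d(v)=2|E|\equiv0\equiv |E|$. Every in-degree $d(v)-d^+(v)$ would be a positive multiple of $k$, and again $|E|\ge kn$.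
\end{proof}

In any $k$-tree-connected graph, rooting the $k$ trees at $z_0$ gives every vertex $v\ne z_0$ its own $k$ parent edges, so one would guess that the conclusion of Example~\ref{ex:tree} persists. This is the content of the following conjecture, posed by Hasanvand~\cite{Hasanvand}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $G$ be a $k$-tree-connected graph with $|V|\ge2$, let $z_0\in V$, let $p:V\to\mathbb Z_k$ be admissible, and let $s(v)\in\{0,1\}$ for each vertex $v$. Then $G$ has a $p$-orientation satisfying \eqref{eq:s} for each $v\in V\setminus\{z_0\}$ and, furthermore,}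
\[
1-\max_{v\ne z_0}s(v)\;\le\; d^+(z_0)\;\le\; d(z_0)-\min_{v\neq z_0}s(v).
\]
\end{quote}

The greedy argument does not prove it, because it needs an order in which every vertex comes before all of its $k$ parents. In the triangle with all edges doubled and $k=3$, each of the two vertices other than $z_0$ has only two edges to $z_0$, so each is the parent of the other in some tree, and no such order exists.

We prove the Conjecture by a different method, which controls all edge cuts. For $X\subseteq V$ let $\delta(X)$ be the set of edges with exactly one end in $X$ and, in an orientation, let $\operatorname{out}(X)$ and $\operatorname{in}(X)$ be the numbers of edges leaving and entering $X$. For $g:V\to\mathbb R$ put $g(X)=\sum_{v\in X}g(v)$, and call $g$ \emph{zero-sum} if $g(V)=0$.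

\begin{theorem}\label{thm:cuts}
Let $m\ge k\ge1$ be integers, let $G$ be $m$-tree-connected, let $p:V\to\mathbb Z_k$ be admissible, and let $a:V\to\mathbb R$ be zero-sum. Then $G$ has a $p$-orientation such that, for every $X\subseteq V$,
\[
|\operatorname{out}(X)-\operatorname{in}(X)|\le \frac km\,|\delta(X)|,
\]
and
\[
\operatorname{out}(X)-\operatorname{in}(X)<\frac km\,|\delta(X)|\qquad\text{whenever }a(X)<0 .
\]
In particular, if $G$ is $k$-tree-connected, then it has a $p$-orientation in which some edge enters $X$ whenever $a(X)<0$ and some edge leaves $X$ whenever $a(X)>0$.
\end{theorem}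

Since $\operatorname{out}(X)+\operatorname{in}(X)=|\delta(X)|$, the first bound says that at least a fraction $\frac12(1-\frac km)$ of the edges of every cut go in each direction. For $m=k$ it holds in every orientation, and the content of the theorem is the existence of a $p$-orientation and the strict inequality. One may think of $a$ as a supply: a set with positive total supply has an edge leaving it. Applied to single vertices, this shows that Proposition~\ref{prop:constant} describes the only obstruction to \eqref{eq:s}.

\begin{theorem}\label{thm:vertices}
Let $G$ be $k$-tree-connected, let $p:V\to\mathbb Z_k$ be admissible, and let $s:V\to\{0,1\}$ be non-constant on $V$. Then $G$ has a $p$-orientation satisfying \eqref{eq:s} for every $v\in V$. Consequently the Conjecture holds.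
\end{theorem}

The case $m=k$ of Theorem~\ref{thm:cuts} has a converse.

\begin{theorem}\label{thm:converse}
For a graph $G$ with $|V|\ge2$ and a vertex $z_0\in V$, the following are equivalent:
\begin{enumerate}
\item[(i)] $G$ is $k$-tree-connected;
\item[(ii)] for every admissible $p:V\to\mathbb Z_k$ and every zero-sum $a:V\to\mathbb R$ there is a $p$-orientation in which an edge enters $X$ whenever $a(X)<0$;
\item[(iii)] for every admissible $p:V\to\mathbb Z_k$ there is a $p$-orientation in which every vertex has a directed path to $z_0$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:coset} turns the problem into the search for a point of a lattice coset that is the divergence of a small flow, and Section~\ref{sec:triangle} carries out the search by hand on the doubled triangle. Sections~\ref{sec:energy} and~\ref{sec:tuning} do it in general. Section~\ref{sec:proofs} proves Theorems~\ref{thm:cuts} and~\ref{thm:vertices} and shows that the constant $k/m$ is best possible when $m\equiv k\pmod 2$. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse} and treats $2k$-edge-connected graphs.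

\section{Imbalance vectors, cuts and flows}\label{sec:coset}

The \emph{imbalance vector} of an orientation is $b\in\mathbb Z^V$ with $b(v)=d^+(v)-d^-(v)=2d^+(v)-d(v)$. An edge inside $X$ contributes $+1$ and $-1$ to $b(X)$, so
\begin{equation}\label{eq:imbalance}
b(X)=\operatorname{out}(X)-\operatorname{in}(X)\qquad(X\subseteq V).
\end{equation}
Everything in Theorem~\ref{thm:cuts} can therefore be read off from $b$. The congruence conditions place $b$ in a coset of a lattice, and the existence of an orientation is a system of cut inequalities. Let $L=\{u\in\mathbb Z^V:u(V)=0\}$.

\begin{lemma}\label{lem:coset}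
Let $p:V\to\mathbb Z_k$ be admissible. There is $b_0\in L$ with $b_0(v)\equiv d(v)\pmod2$ for all $v$ such that an orientation is a $p$-orientation if and only if its imbalance vector lies in $b_0+2kL$.
\end{lemma}

\begin{proof}
Let the integer $\tilde p(v)$ represent $p(v)$. By admissibility, $\sum_v(2\tilde p(v)-d(v))=2\big(\sum_v\tilde p(v)-|E|\big)$ is a multiple of $2k$. Subtracting this number from one coordinate of $2\tilde p-d$ gives $b_0\in L$ with $b_0(v)\equiv2\tilde p(v)-d(v)\pmod{2k}$ for all $v$; in particular $b_0(v)\equiv d(v)\pmod 2$. For an orientation with imbalance vector $b$, we have $d^+(v)\equiv \tilde p(v)\pmod k$ if and only if $2d^+(v)\equiv2\tilde p(v)\pmod{2k}$, that is, $b(v)\equiv b_0(v)\pmod{2k}$. As $b$ and $b_0$ are both zero-sum, this holds for all $v$ if and only if $(b-b_0)/2k\in L$.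
\end{proof}

By \eqref{eq:imbalance} an imbalance vector satisfies $b(X)\le|\delta(X)|$. Together with parity, these inequalities are sufficient. The proof uses Hall's theorem: a bipartite graph with sides $A$ and $B$ has a matching covering $A$ if every $F\subseteq A$ has at least $|F|$ neighbors in $B$. Let $\gamma(X)$ be the number of edges with both ends in $X$.

\begin{lemma}[Hakimi]\label{lem:hakimi}
Let $b\in L$ satisfy $b(v)\equiv d(v)\pmod2$ for all $v$ and $b(X)\le|\delta(X)|$ for all $X\subseteq V$. Then $b$ is the imbalance vector of an orientation of $G$.
\end{lemma}

\begin{proof}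
Put $t(v)=\frac12(d(v)+b(v))\in\mathbb Z$; we need an orientation with $d^+=t$. We have $t(V)=|E|$. Since $\sum_{v\in X}d(v)=2\gamma(X)+|\delta(X)|$ and $b(X)=-b(V\setminus X)\ge-|\delta(X)|$,
\[
t(X)=\gamma(X)+\tfrac12\big(|\delta(X)|+b(X)\big)\ge\gamma(X)\qquad(X\subseteq V).
\]
In particular $t(v)\ge0$. Form a bipartite graph with the edges of $G$ on one side and $t(v)$ copies of each vertex $v$ on the other, joining each edge to all copies of its two ends. If $F\subseteq E$ and $X$ is the set of ends of edges in $F$, then $F$ has $t(X)\ge\gamma(X)\ge|F|$ neighbors. By Hall's theorem some matching covers $E$, and it covers all the copies because there are exactly $|E|$ of them. Direct each edge away from the end to which it is matched. Then $d^+(v)=t(v)$ for all $v$.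
\end{proof}

There are exponentially many cut inequalities, and a flow certifies all of them at once. Fix a reference direction for each edge. For $f\in\mathbb R^E$, the \emph{divergence} $\operatorname{div}f(v)$ is the sum of $f_e$ over the edges $e$ with tail $v$ minus the sum over the edges with head $v$; it is zero-sum. Edges inside $X$ cancel in $\operatorname{div}f(X)$, and each edge of $\delta(X)$ contributes $\pm f_e$, so
\begin{equation}\label{eq:flowcut}
\operatorname{div}f(X)\le\sum_{e\in\delta(X)}|f_e|\qquad(X\subseteq V).
\end{equation}
To find a $p$-orientation it thus suffices to find a point of $b_0+2kL$ that is the divergence of a real flow with $|f_e|\le1$ on every edge. The natural candidate is a shortest point of the coset, and the question is in which norm.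

\section{The doubled triangle}\label{sec:triangle}

Let $G$ be the triangle on $\{1,2,3\}$ with every edge doubled, and let $k=3$. It is the edge-disjoint union of the paths $123$, $231$ and $312$. All degrees are $4$, and for a zero-sum $x=(x_1,x_2,x_3)$ the cut inequalities say that $|x_i|\le4$ for each $i$. Write $\mathbf 1_i$ for the indicator vector of the vertex $i$.

Let $x$ be a point of least Euclidean norm in a coset $b_0+6L$. The point $x-6(\mathbf 1_i-\mathbf 1_j)$ is in the same coset, so
\[
0\le\|x-6(\mathbf 1_i-\mathbf 1_j)\|^2-\|x\|^2=-12(x_i-x_j)+72,
\]
and $|x_i-x_j|\le6$ for all $i,j$. Send the flow $(x_i-x_j)/6$ from $i$ to $j$ along each of the two edges between them. It has absolute value at most $1$, and its divergence at vertex $1$ is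
\[
2\cdot\frac{x_1-x_2}{6}+2\cdot\frac{x_1-x_3}{6}=\frac{3x_1-(x_1+x_2+x_3)}{3}=x_1,
\]
and likewise at the other vertices by symmetry. By \eqref{eq:flowcut} and Lemma~\ref{lem:hakimi}, $x$ is the imbalance vector of an orientation, so a $p$-orientation exists for every admissible $p$. Figure~\ref{fig:hex} shows the region $|x_i-x_j|\le6$ inside the region $|x_i|\le4$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.34]
\filldraw[fill=gray!20] (30:6)--(90:6)--(150:6)--(210:6)--(270:6)--(330:6)--cycle;
\draw[thick] (0:6.93)--(60:6.93)--(120:6.93)--(180:6.93)--(240:6.93)--(300:6.93)--cycle;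
\fill (0,0) circle (0.14);
\foreach \x in {0,60,...,300} {\fill (\x:3.46) circle (0.14); \fill (\x:6.93) circle (0.14);}
\foreach \x in {30,90,...,330} \fill (\x:6) circle (0.14);
\foreach \x in {90,210,330} \draw (\x:6) circle (0.36);
\node[above] at (90:6.3) {\small $(4,-2,-2)$};
\node[left] at (210:6.4) {\small $(-2,4,-2)$};
\node[right] at (330:6.4) {\small $(-2,-2,4)$};
\node[right] at (60:7.1) {\small $(4,-4,0)$};
\node[below] at (0,-0.1) {\small $0$};
\end{tikzpicture}
\caption{The plane $x_1+x_2+x_3=0$ for the triangle with all edges doubled and $k=3$. The dots are the imbalance vectors of orientations: the even vectors in the outer hexagon $|x_i|\le4$. A shortest point of any coset of $6L$ lies in the shaded hexagon $|x_i-x_j|\le6$, which touches the outer one at its six corners. The three circled corners lie in one coset, that of $p\equiv1$.}\label{fig:hex}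
\end{figure}

The two hexagons touch, and there the strict inequalities of Theorem~\ref{thm:cuts} are at stake. Take $p\equiv1$. Then $b(v)\equiv2-4\pmod 6$, and the points of the coset with $|x_i|\le 4$ are $(4,-2,-2)$ and its permutations. They have equal norm, and each makes one vertex a source. To break the tie, minimize $\|b-\varepsilon a\|$ over the coset instead, with $a\ne0$ zero-sum and $\varepsilon>0$ small. For the point $b$ with entry $4$ at $i$ we have $\langle a,b\rangle=6a_i-2(a_1+a_2+a_3)=6a_i$, so
\[
\|b-\varepsilon a\|^2=24-12\varepsilon a_i+\varepsilon^2\|a\|^2 .
\]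
The source is placed where $a$ is largest, hence positive, and every vertex with $a<0$ receives an edge.

The argument worked because the inner product of $x$ with $\mathbf 1_i-\mathbf 1_j$ was proportional to the value on the edge $ij$ of a flow with divergence $x$. In a general graph, the inner product with this property is the one given by electrical energy.

\section{The point of least energy in a coset}\label{sec:energy}

Let $G$ be connected, fix $z_0\in V$, and write $\hat x$ for the restriction of $x\in\mathbb R^V$ to $V\setminus\{z_0\}$. For an edge $e$ with reference direction $i\to j$ let $u_e$ be the restriction of $\mathbf 1_i-\mathbf 1_j$; parallel edges are treated separately. For \emph{conductances} $c\in\mathbb R_{>0}^E$, the reduced weighted Laplacian is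
\[
M_c=\sum_{e\in E}c_e\,u_eu_e^{\top}.
\]
If $\phi\in\mathbb R^V$ and $\phi(z_0)=0$, then $u_e^\top\hat\phi=\phi(i)-\phi(j)$ and $\hat\phi^{\top}M_c\hat\phi=\sum_ec_e(\phi(i)-\phi(j))^2$. This vanishes only if $\phi$ is constant on the connected graph $G$, that is, $\phi=0$. So $M_c$ is positive definite.

Let $x\in\mathbb R^V$ be zero-sum, thought of as the current fed into the network at each vertex. Its \emph{potential} is $\phi$ with $\phi(z_0)=0$ and $\hat\phi=M_c^{-1}\hat x$, and its \emph{electrical flow} is given by Ohm's law,
\[
f_e=c_e(\phi(i)-\phi(j))=c_e\,u_e^{\top}M_c^{-1}\hat x .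
\]
For $v\ne z_0$ we have $\operatorname{div}f(v)=\sum_eu_e(v)f_e=(M_c\hat\phi)(v)=x(v)$, and since $\operatorname{div}f$ and $x$ are both zero-sum, $\operatorname{div}f=x$ on all of $V$. The \emph{energy} of $x$ is $\mathcal E_c(x)=\hat x^{\top}M_c^{-1}\hat x=\sum_vx(v)\phi(v)$. A zero-sum vector is determined by its restriction, so $\mathcal E_c$ is a positive definite quadratic form on the space of zero-sum vectors. Finally, $R_c(e)=u_e^{\top}M_c^{-1}u_e$ is the \emph{effective resistance} between the ends of $e$: the potential drop from $i$ to $j$ when $x=\mathbf 1_i-\mathbf 1_j$. In the doubled triangle with unit conductances, the potential is $x/6$ up to an additive constant, and $\mathcal E_c(x)=\|x\|^2/6$.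

\begin{lemma}\label{lem:min}
Let $x_0\in\mathbb R^V$ be zero-sum. Then $\mathcal E_c$ attains its minimum on $x_0+2kL$, and the electrical flow $f$ of a minimizer $x$ satisfies $|f_e|\le k\,c_eR_c(e)$ for every edge $e$.
\end{lemma}

\begin{proof}
The set of zero-sum $x$ with $\mathcal E_c(x)\le\mathcal E_c(x_0)$ is bounded, so it contains only finitely many points of $x_0+2kL$, and the minimum is attained. Let $e$ have reference direction $i\to j$ and let $\sigma\in\{1,-1\}$. The vector $x-2k\sigma(\mathbf 1_i-\mathbf 1_j)$ lies in $x_0+2kL$, so
\[
0\le\mathcal E_c\big(x-2k\sigma(\mathbf 1_i-\mathbf 1_j)\big)-\mathcal E_c(x)=-4k\sigma\,u_e^{\top}M_c^{-1}\hat x+4k^2R_c(e).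
\]
Multiplying by $c_e/4k$ gives $\sigma f_e\le k\,c_eR_c(e)$ for both signs.
\end{proof}

We need $c_eR_c(e)\le1/k$ on all edges, and the hypothesis is about spanning trees. The link is that $c_eR_c(e)$ is the probability that a random spanning tree contains $e$. We use two textbook facts. The weighted matrix-tree theorem states that $\det M_c=\sum_T\prod_{e\in T}c_e$, the sum being over all spanning trees $T$ of $G$. Jacobi's formula states that $\frac{d}{dt}\log\det A(t)=\operatorname{tr}\big(A(t)^{-1}A'(t)\big)$ for a differentiable family of matrices with positive determinant. Let $P_c$ be the probability distribution on spanning trees with $P_c(T)$ proportional to $\prod_{e\in T}c_e$.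

\begin{lemma}\label{lem:prob}
For every edge $e$, $c_eR_c(e)=P_c(e\in T)$.
\end{lemma}

\begin{proof}
We compute $c_e\,\partial\log\det M_c/\partial c_e$ in two ways. In the matrix-tree expansion, the operator $c_e\,\partial/\partial c_e$ fixes the monomials of the trees that contain $e$ and kills the others, so the quantity is $\sum_{T\ni e}\prod_{g\in T}c_g\big/\det M_c=P_c(e\in T)$. Since $\partial M_c/\partial c_e=u_eu_e^{\top}$, Jacobi's formula gives $c_e\operatorname{tr}(M_c^{-1}u_eu_e^{\top})=c_e\,u_e^{\top}M_c^{-1}u_e$.
\end{proof}

In the doubled triangle a tree has two of the six edges, all edges are equivalent under symmetry, and so $P_c(e\in T)=\frac13$ for unit conductances. This recovers the bound $|f_e|\le3\cdot\frac13=1$.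

\section{Choosing the conductances}\label{sec:tuning}

Every spanning tree has $n-1$ edges, so the probabilities $P_c(e\in T)$ sum to $n-1$. In a $k$-tree-connected graph $|E|\ge k(n-1)$, and their average is at most $1/k$. We need the bound on every edge, and this depends on $c$.

\begin{example}\label{ex:boundary}
Let $k=2$ and let $G$ be the triangle on $\{1,2,3\}$ with only the edge $12$ doubled. Its four edges form two edge-disjoint spanning trees, each consisting of a copy of $12$ and an edge at vertex $3$. The probabilities sum to $2$, so we need all four to equal $\frac12$. Give the copies of $12$ conductance $1$ and the edges $13$ and $23$ conductance $t$. Four trees have weight $t$ and the tree $\{13,23\}$ has weight $t^2$, so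
\[
P_c(13\in T)=\frac{2t+t^2}{4t+t^2}=\frac{2+t}{4+t}.
\]
For $t=1$ this is $\frac35$, and Lemma~\ref{lem:min} gives only $|f_{13}|\le\frac65$. The value $\frac12$ is approached as $t\to0$. No $c$ makes all four probabilities $\frac12$: a tree has one or two edges at vertex $3$, and two with positive probability, so $P_c(13\in T)+P_c(23\in T)>1$.
\end{example}

The \emph{spanning tree polytope} of $G$ is the convex hull of the indicator vectors $\mathbf 1_T\in\mathbb R^E$ of the spanning trees. The vector of probabilities $P_c(e\in T)$ is the convex combination $\sum_TP_c(T)\mathbf 1_T$, in which all coefficients are positive. Conversely, every such combination arises from some $c$.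

\begin{lemma}\label{lem:tune}
Let $w=\sum_T\mu(T)\mathbf 1_T$, where $\mu(T)>0$ for every spanning tree $T$ and $\sum_T\mu(T)=1$. Then there is $c\in\mathbb R_{>0}^E$ with $P_c(e\in T)=w_e$ for all $e$.
\end{lemma}

\begin{proof}
Write $c_e=\exp\theta_e$ with $\theta\in\mathbb R^E$, and let
\[
F(\theta)=\log\sum_T\exp\Big(\sum_{e\in T}\theta_e\Big)-\sum_{e\in E}w_e\theta_e .
\]
Then $\partial F/\partial\theta_e=P_c(e\in T)-w_e$, so it suffices to show that $F$ attains a minimum. The sublevel sets of $F$ are not bounded, since adding the same constant to all $\theta_e$ does not change $F$. We therefore pass to the quantities on which $F$ really depends. For each tree $T$ put $y_T(\theta)=\sum_{e\in T}\theta_e-\sum_{e\in E}w_e\theta_e$. Then $F(\theta)=h(y(\theta))$ with $h(y)=\log\sum_T\exp y_T$. The map $\theta\mapsto y(\theta)$ is linear, so its image $Y$ is a subspace, hence closed, and by the definition of $w$ every $y\in Y$ satisfies $\sum_T\mu(T)y_T=0$.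

Let $N$ be the number of spanning trees, so that $h(0)=\log N\ge 0$. If $y\in Y$ and $h(y)\le\log N$, then $y_T\le h(y)\le\log N$ for every $T$, and therefore
\[
\mu(T)\,y_T=-\sum_{T'\ne T}\mu(T')\,y_{T'}\ge-\log N .
\]
As $\mu(T)>0$, this gives $y_T\ge-\log N/\mu(T)$. So $\{y\in Y:h(y)\le\log N\}$ is compact and contains $0$, the continuous function $h$ attains its minimum on $Y$, and $F$ attains its minimum at a preimage $\theta^*$ of the minimizer. Take $c_e=\exp\theta^*_e$.
\end{proof}

The point that we need, the average of the indicator vectors of the given disjoint trees, may fail the positivity hypothesis, and Example~\ref{ex:boundary} shows that the conductances may then not exist. The flow still exists, because the coset is discrete and a limit can be taken.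

\begin{proposition}\label{prop:flow}
Let $G$ be connected, let $w$ be a point of its spanning tree polytope, and let $x_0\in\mathbb R^V$ be zero-sum. Then there are $x\in x_0+2kL$ and $f\in\mathbb R^E$ with $\operatorname{div}f=x$ and $|f_e|\le k\,w_e$ for all $e$. Consequently $x(X)\le k\sum_{e\in\delta(X)}w_e$ for all $X\subseteq V$.
\end{proposition}

\begin{proof}
Write $w=\sum_T\nu(T)\mathbf 1_T$ with $\nu\ge0$ and $\sum_T\nu(T)=1$, and let $N$ be the number of spanning trees. For $j\ge1$ let $w^{(j)}=\sum_T\mu_j(T)\mathbf 1_T$ with $\mu_j(T)=(1-\frac1j)\nu(T)+\frac1{jN}>0$. Then $w^{(j)}\to w$ and $0\le w^{(j)}_e\le1$. Lemma~\ref{lem:tune} gives conductances with tree probabilities $w^{(j)}$, and Lemmas~\ref{lem:min} and~\ref{lem:prob} then give $x^{(j)}\in x_0+2kL$ and $f^{(j)}$ with $\operatorname{div}f^{(j)}=x^{(j)}$ and $|f^{(j)}_e|\le k\,w^{(j)}_e\le k$. Hence $|x^{(j)}(v)|\le k\,d(v)$ for all $v$, and only finitely many points of $x_0+2kL$ occur among the $x^{(j)}$. Pass to a subsequence on which $x^{(j)}$ is a fixed $x$ and the bounded sequence $f^{(j)}$ converges to some $f$. In the limit, $\operatorname{div}f=x$ and $|f_e|\le k\,w_e$. The last assertion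 follows from \eqref{eq:flowcut}.
\end{proof}

The vector $x_0$ is allowed to be real, and this is what makes room for the perturbation by $\varepsilon a$.

\section{Proofs of Theorems~\ref{thm:cuts} and~\ref{thm:vertices}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:cuts}]
Let $T_1,\dots,T_m$ be edge-disjoint spanning trees and $w=\frac1m\sum_{i=1}^m\mathbf 1_{T_i}$. Then $w$ lies in the spanning tree polytope, and $w_e\le\frac1m$ for all $e$ because the trees are edge-disjoint. Let $b_0$ be as in Lemma~\ref{lem:coset}, and choose $\varepsilon>0$ so small that $\varepsilon m\,a(X)<1$ for all $X\subseteq V$. Apply Proposition~\ref{prop:flow} with $x_0=b_0-\varepsilon a$, and put $b=x+\varepsilon a$. Then $b\in b_0+2kL$ and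
\begin{equation}\label{eq:perturbed}
b(X)\le\varepsilon\,a(X)+\frac km|\delta(X)|\qquad(X\subseteq V).
\end{equation}
If $a(X)<0$, this gives $b(X)<\frac km|\delta(X)|$. For the other sets the perturbation weakens the bound, and integrality recovers it: \eqref{eq:perturbed} gives $m\,b(X)<k|\delta(X)|+1$, both $m\,b(X)$ and $k|\delta(X)|$ are integers, and so $b(X)\le\frac km|\delta(X)|$ for every $X$. Applying this to $V\setminus X$, where $b(V\setminus X)=-b(X)$ and $\delta(V\setminus X)=\delta(X)$, we get $|b(X)|\le\frac km|\delta(X)|$.

Since $k\le m$, we have $b(X)\le|\delta(X)|$ for all $X$, and $b(v)\equiv b_0(v)\equiv d(v)\pmod2$. By Lemma~\ref{lem:hakimi}, $b$ is the imbalance vector of an orientation. It is a $p$-orientation by Lemma~\ref{lem:coset}, and by \eqref{eq:imbalance} the bounds on $b(X)$ are the bounds claimed.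

Let $m=k$. If $a(X)<0$, then $\operatorname{out}(X)-\operatorname{in}(X)<|\delta(X)|=\operatorname{out}(X)+\operatorname{in}(X)$, so $\operatorname{in}(X)\ge1$. If $a(X)>0$, then $a(V\setminus X)<0$, and an edge entering $V\setminus X$ leaves $X$.
\end{proof}

The hypothesis $m\ge k$ enters only in the appeal to Lemma~\ref{lem:hakimi}; the graph $K_4$ of Section~\ref{sec:intro}, with $m=2$ and $k=3$, shows that the theorem fails without it.

\begin{proposition}\label{prop:sharp}
Let $m\ge k$ and $m\equiv k\pmod2$. Then the constant $k/m$ in the first bound of Theorem~\ref{thm:cuts} is best possible.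
\end{proposition}

\begin{proof}
Let $G$ consist of two vertices $u,v$ joined by $m$ edges; it is $m$-tree-connected. Let $p(u)\equiv\frac{m+k}2$ and $p(v)\equiv\frac{m-k}2\pmod k$, which is admissible. In a $p$-orientation $2d^+(u)\equiv m+k\pmod{2k}$, so the imbalance $2d^+(u)-m$ is congruent to $k$ modulo $2k$. Hence $|\operatorname{out}(\{u\})-\operatorname{in}(\{u\})|\ge k=\frac km|\delta(\{u\})|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vertices}]
Let $\bar s=s(V)/n$ and $a(v)=s(v)-\bar s$. Then $a$ is zero-sum. Since $s$ is non-constant, $0<\bar s<1$, so $a(v)>0$ when $s(v)=1$ and $a(v)<0$ when $s(v)=0$. Take the $p$-orientation given by Theorem~\ref{thm:cuts} for $m=k$, and apply its last assertion to $X=\{v\}$. If $s(v)=1$, an edge leaves $v$, and if $s(v)=0$, an edge enters $v$. This is \eqref{eq:s}.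

In the Conjecture the value $s(z_0)$ appears in neither conclusion, so we may redefine it to make $s$ non-constant on $V$; recall that $V\setminus\{z_0\}\ne\emptyset$. The first part then gives \eqref{eq:s} at every vertex, and it remains to compare \eqref{eq:s} at $z_0$ with the required bound.
\begin{itemize}
\item If $s\equiv0$ on $V\setminus\{z_0\}$, set $s(z_0)=1$. We get $1\le d^+(z_0)\le d(z_0)$, which is the required bound with maximum and minimum both $0$.
\item If $s\equiv1$ on $V\setminus\{z_0\}$, set $s(z_0)=0$. We get $0\le d^+(z_0)\le d(z_0)-1$, which is the required bound with maximum and minimum both $1$.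
\item If $s$ is non-constant on $V\setminus\{z_0\}$, keep $s(z_0)$. The maximum is $1$ and the minimum is $0$, so the required bound is $0\le d^+(z_0)\le d(z_0)$, which holds in every orientation. \qedhere
\end{itemize}
\end{proof}

\section{The converse, and edge-connected graphs}\label{sec:converse}

We use the Nash-Williams--Tutte theorem: a graph contains $k$ edge-disjoint spanning trees if and only if, for every partition of its vertex set into $t$ nonempty parts, at least $k(t-1)$ edges join different parts.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
(i)$\Rightarrow$(ii) is the last assertion of Theorem~\ref{thm:cuts}.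

(ii)$\Rightarrow$(iii). Let $a(v)=1$ for $v\ne z_0$ and $a(z_0)=-(n-1)$, and take the $p$-orientation given by (ii). Let $X$ be the set of vertices with no directed path to $z_0$. Then $z_0\notin X$, and no edge leaves $X$, since the head of such an edge has a directed path to $z_0$ and then so does its tail. If $X\neq\emptyset$, then $a(V\setminus X)=-a(X)=-|X|<0$, so an edge enters $V\setminus X$ and leaves $X$, a contradiction. Hence $X=\emptyset$.

(iii)$\Rightarrow$(i). Let $\{X_0,\dots,X_{t-1}\}$ be a partition of $V$ into nonempty parts with $z_0\in X_0$. Condition (iii) provides one edge leaving each part $X_i$ with $i\ge1$, and we choose $p$ so that one edge forces $k$. Since the parts are nonempty, there is $p:V\to\mathbb Z_k$ with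
\[
\sum_{v\in X_i}p(v)\equiv\gamma(X_i)\quad(1\le i\le t-1),\qquad\sum_{v\in X_0}p(v)\equiv|E|-\sum_{i=1}^{t-1}\gamma(X_i)\pmod k,
\]
and this $p$ is admissible. Take the $p$-orientation given by (iii), and let $i\ge1$. The edges with tail in $X_i$ are those inside $X_i$ and those leaving it, so
\[
\operatorname{out}(X_i)=\sum_{v\in X_i}d^+(v)-\gamma(X_i)\equiv0\pmod k .
\]
Also $\operatorname{out}(X_i)\ge1$, because a vertex of $X_i$ has a directed path to $z_0\notin X_i$. So $\operatorname{out}(X_i)\ge k$. An edge leaves at most one part, namely the one containing its tail, so at least $k(t-1)$ edges join different parts. By the Nash-Williams--Tutte theorem, $G$ is $k$-tree-connected.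
\end{proof}

Recall that $G$ is \emph{$2k$-edge-connected} if $|\delta(X)|\ge2k$ whenever $\emptyset\ne X\subsetneq V$.

\begin{corollary}\label{cor:edge}
Every $2k$-edge-connected graph with at least two vertices has a $p$-orientation for every admissible $p:V\to\mathbb Z_k$. Moreover, it satisfies the conclusions of Theorem~\ref{thm:cuts} with $m=k$ and of Theorem~\ref{thm:vertices}, and conditions \textup{(ii)} and \textup{(iii)} of Theorem~\ref{thm:converse}.
\end{corollary}

\begin{proof}
For a partition of $V$ into $t\ge2$ parts, each part $X$ has $|\delta(X)|\ge2k$ and each edge joining different parts is counted twice, so at least $\frac12\cdot2k\cdot t=kt$ edges join different parts; for $t=1$ nothing is required. By the Nash-Williams--Tutte theorem the graph is $k$-tree-connected, and the three theorems apply.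
\end{proof}

\begin{thebibliography}{1}
\bibitem{Hasanvand} Morteza Hasanvand, \emph{Modulo orientations with bounded out-degrees}, arXiv:1702.07039 (2017).
\end{thebibliography}
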